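# Irreducible normal crossing surfaces with prescribed fundamental group

## 1. Guessing "no": nodal curves and double crossings

The question comes from Michael Kapovich, "Dirichlet fundamental domains and complex-projective varieties", arXiv:1201.3129 (2012):

*Is every finitely presented group $G$ isomorphic to the fundamental group of an irreducible complex projective variety whose singularities are normal crossings only?*

**Definition (normal crossings).** A variety $W$ has only normal crossings if every point of $W$ has an analytic neighborhood isomorphic to a neighborhood of the origin in $\{z_1z_2\cdots z_k=0\}\subset\mathbb C^n$ for some $k\ge1$. Here $k$ depends on the point, and $k=1$ means a smooth point.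

The condition is local, so one irreducible component may cross itself. The nodal cubic $u^3+v^3=uvw$ in $\mathbb P^2$ is irreducible and has one singular point, $[0:0:1]$, where it looks like $\{z_1z_2=0\}$. On the other hand the Whitney umbrella $\{x^2=zy^2\}\subset\mathbb C^3$ does not have normal crossings at $0$. To see this, use the following description.

Let $\nu:X\to W$ be the normalization. The normalization of $\{z_1\cdots z_k=0\}$ is the disjoint union of the $k$ hyperplanes $\{z_i=0\}$, and normalization is compatible with passing to small analytic neighborhoods. So if $W$ has normal crossings, then $X$ is smooth, a point with invariant $k$ has exactly $k$ preimages, and near each of these preimages $\nu$ is the inclusion of one hyperplane. If $W$ is irreducible, $X$ is irreducible and hence connected. The umbrella has normalization $(u,v)\mapsto(x,y,z)=(uv,v,u^2)$. The origin has a single preimage but is a singular point, so it is not a normal crossing.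

For context: Simpson realized every finitely presented group by an irreducible complex projective variety with unspecified singularities. Kapovich and Kollár realized it by a variety with only normal crossings, but not necessarily irreducible. Kapovich realized it by an irreducible surface with normal crossings and Whitney umbrellas. We use none of these theorems. The question asks for irreducibility and normal crossings together.

A natural first guess is **no**. An irreducible $W$ is a connected manifold $X$ glued to itself. The fundamental group of a smooth projective variety satisfies many restrictions, and gluing a connected space to itself seems only to create new loops, never to kill anything. The guess survives two tests.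

**Proposition 1 (curves).** The fundamental groups of irreducible projective curves with only normal crossings are exactly the groups $\pi_1(\Sigma_g)*F_\delta$ with $g,\delta\ge0$.

*Proof.* Let $W$ be such a curve, with normalization $\Sigma_g$ and $\delta$ singular points. In dimension one, $k\le2$, so the singular points are nodes. Thus $W$ is $\Sigma_g$ with $\delta$ disjoint pairs of distinct points identified. Instead of identifying the two points of a pair, attach an arc joining them. Collapsing the $\delta$ disjoint arcs is a homotopy equivalence onto $W$. Since $\Sigma_g$ is connected, the endpoints of the arcs can be slid to one base point. So $W\simeq\Sigma_g\vee\bigvee^\delta S^1$, and $\pi_1(W)\cong\pi_1(\Sigma_g)*F_\delta$. That every pair $(g,\delta)$ occurs is an application of Lemma 1 below and is proved at the end of Section 4. $\square$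

The abelianization of $\pi_1(\Sigma_g)*F_\delta$ is $\mathbb Z^{2g+\delta}$. Already $\mathbb Z/2$ is excluded.

**Proposition 2 (double crossings).** Let $W$ be an irreducible projective variety, of any dimension, with only normal crossings with $k\le2$. If $\pi_1(W)$ has no subgroup of index $2$, then $W$ is smooth. In particular $A_5*A_5$ is not the fundamental group of such a $W$.

*Proof.* **Step 1: a double cover of a singular $W$.** We show that each double locus produces an unramified double cover. Suppose $W$ is singular. Let $\nu:X\to W$ be the normalization, with $X$ smooth and connected, and let $B=\operatorname{Sing}W\ne\emptyset$. Near a point of $B$ we have $W=\{z_1z_2=0\}$ and $B=\{z_1=z_2=0\}$. So $B$ is a compact manifold and $\nu^{-1}(B)\to B$ is a two-sheeted covering. Fix a connected component $B_1$ of $B$; it is open and closed in $B$. Let $W'$ be the quotient of $X\times\mathbb Z/2$ by the following identifications. For $b\in B$ with preimages $p\neq p'$, put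
$$(p,i)\sim(p',i+1)\ \text{ if } b\in B_1,\qquad (p,i)\sim(p',i)\ \text{ if } b\notin B_1,\qquad i\in\mathbb Z/2 .$$
This is symmetric in $p$ and $p'$, because $1=-1$ in $\mathbb Z/2$. Take a small neighborhood $U$ of $b$ with $\nu^{-1}(U)=V_p\sqcup V_{p'}$ and $B\cap U$ connected. Then $U$ is $V_p$ and $V_{p'}$ glued along $B\cap U$. Put $\varepsilon=1$ if $b\in B_1$ and $\varepsilon=0$ otherwise. Over $U$ the space $W'$ is the disjoint union, over $i\in\mathbb Z/2$, of $V_p\times\{i\}$ glued to $V_{p'}\times\{i+\varepsilon\}$ along $B\cap U$. These are two copies of $U$. So $W'\to W$ is a two-sheeted covering. It is connected: $X\times\{0\}$ and $X\times\{1\}$ are connected, and their images meet over $B_1$. Hence $\pi_1(W)$ has a subgroup of index $2$.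

**Step 2: the group $A_5*A_5$.** We show that it is not the group of a smooth variety either. Suppose $\pi_1(W)\cong\Gamma=A_5*A_5$ with $k\le2$. The group $\Gamma$ is perfect, so it has no subgroup of index $2$, and $W$ is smooth projective by Step 1. Let $K$ be the kernel of $\Gamma\to A_5\times A_5$. It has index $3600$ and meets every conjugate of a free factor trivially. Let $\Gamma$ act on its Bass–Serre tree: the vertices are the left cosets of the two factors, the edges are the elements of $\Gamma$, vertex stabilizers are the conjugates of the factors, and edge stabilizers are trivial. So $K$ acts freely and without inversions, and $K$ is the fundamental group of the quotient graph. This graph has $60+60=120$ vertices and $3600$ edges. Hence $K$ is free of rank $3600-120+1=3481$. The covering of $W$ with group $K$ is finite, so it is a compact manifold that carries the pulled-back Kähler metric. Its first Betti number is $3481$, which is odd, while Hodge theory says that $b_1$ of a compact Kähler manifold is even. This is a contradiction. $\square$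

## 2. Three sheets at a point, and the theorems

The guess "no" is wrong, and the first place where it can fail is $k=3$. Let $w\in W$ be a triple point of a surface, $W=\{z_1z_2z_3=0\}$ locally. Call the three sheets $0,1,2$. Any two of them meet in a double line, so there are double lines $01$, $12$, $02$. Sheet $i$ carries two of them, and on the sheet $i$ (that is, on the normalization) they cross in a node $p_i$:

* at $p_0$ the lines $01$ and $02$ cross,
* at $p_1$ the lines $01$ and $12$ cross,
* at $p_2$ the lines $12$ and $02$ cross.

Each double line has two copies on the normalization, one on each of its two sheets. Mark the copy on the sheet of smaller index by $-$ and the other by $+$.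

Suppose $X$ is simply connected and the double curve is a union of spheres $\mathbb P^1_a$, each with two copies $\mathbb P^1_{a,\pm}$ in $X$ (before identification of points). Starting from a base point, travel in $X$ to a point of the $-$ copy of $a$. In $W$ this is the same point as the corresponding point of the $+$ copy. Return from there within $X$. Call the loop $t_a$. Its class depends on $a$ only, because $X$ is simply connected and the crossing point may be moved along $\mathbb P^1_a$. Now look near a triple point at which the lines $01,12,02$ lie on $\mathbb P^1_a,\mathbb P^1_b,\mathbb P^1_c$. Going from sheet $0$ to sheet $1$ and then to sheet $2$ is homotopic to going directly from sheet $0$ to sheet $2$, since a neighborhood of the triple point is contractible. So the triple point imposes a relation "first $t_a$, then $t_b$, equals $t_c$". Written with composition from right to left, it is $t_bt_a=t_c$.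

So gluing can impose relations. If we can prescribe the double curves and the triple points freely, we get all groups presented by relations of length three, and every finitely presented group has such a presentation (Section 6). This is the plan, and it works.

**Theorem 1.** Let $G$ be a finitely presented group. There is an irreducible complex projective surface $W$ with only normal crossings ($k\le3$) such that $\pi_1(W)\cong G$. Its normalization is a smooth, simply connected complete intersection surface in a projective space.

In particular the answer to the question is **yes**. The following complements are also proved.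

**Theorem 2.**

1. For every $n\ge2$, the fundamental groups of irreducible $n$-dimensional projective varieties with only normal crossings are exactly the finitely presented groups, and $k\le3$ suffices. For $n=1$ they are exactly the groups $\pi_1(\Sigma_g)*F_\delta$, $g,\delta\ge0$.
2. If $W$ is an irreducible projective variety (any dimension) with only normal crossings with $k\le2$, and $\pi_1(W)$ has no subgroup of index $2$, then $W$ is smooth. Hence $A_5*A_5$ is not the fundamental group of such a $W$, although it is realized with $k\le3$.
3. The surface $W$ of Theorem 1 can be chosen defined over $\mathbb Q$ and with $\omega_W$ ample.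

Part 2 is Proposition 2 together with Theorem 1 applied to $A_5*A_5$. The case $n=1$ of part 1 is Proposition 1.

## 3. Lines and conics in $\mathbb P^2$: why not start from a surface

The sensible first attempt is to pick a simply connected surface, say $X=\mathbb P^2$, pick curves $C_-,C_+\subset X$ and an isomorphism $\varphi:C_-\to C_+$, and identify $x$ with $\varphi(x)$. Two things go wrong.

**Projectivity.** Let $C_-$ be a line, $C_+$ a smooth conic, and $\varphi:C_-\to C_+$ any isomorphism. There is no projective $W$ with a finite morphism $\nu:\mathbb P^2\to W$ such that $\nu|_{C_-}=\nu|_{C_+}\circ\varphi$. Indeed, let $\mathcal L$ be ample on $W$. Then $\nu^*\mathcal L=\mathcal O(d)$ with $d>0$. It has degree $d$ on $C_-$ and $2d$ on $C_+$, while $\nu|_{C_-}=\nu|_{C_+}\circ\varphi$ forces the two degrees to be equal.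

**Crossings.** Let $C_-,C_+$ be two lines, meeting at $o$. Now the degrees agree, but the result never has normal crossings. Suppose $\mathbb P^2$ is the normalization of $W$, with $\nu$ identifying exactly $x\in C_-$ with $\varphi(x)\in C_+$. If $\varphi(o)=o$, then $o$ is the only point over $w=\nu(o)$. A normal crossing at $w$ would have $k=1$, so $W$ would be smooth there and $\nu$ would be injective near $o$, which it is not. If $\varphi(o)\ne o$, the points over $w=\nu(o)$ are the three distinct points $\varphi^{-1}(o)$, $o$, $\varphi(o)$. So $k=3$, and by Section 2 the preimage of $\operatorname{Sing}W$ must have a node at each of them. But $C_-\cup C_+$ is smooth at $\varphi(o)$.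

So when $X$ comes first, the crossing pattern of the curves and the matching of an ample bundle must both be arranged inside a surface that is already fixed. The way past this is to **reverse the order**. All of the gluing data live on a curve: the double curve $B\subset W$, its preimage $D\subset X$, and the map $\pi:D\to B$. We first build $\pi:D\to B$ abstractly, with the crossings we want. Then we choose an ample $N$ on $B$ and embed $D$ in a projective space by $\pi^*N$. Only then do we put a simply connected surface $X$ through $D$. The bundle $\mathcal O_X(1)$ matches by construction. We need two tools: a gluing lemma that uses exactly this matching (Section 4), and a way to put smooth surfaces through nodal curves (Section 5).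

## 4. Pinching a projective scheme along a finite morphism

We recall three facts. Let $Z$ be a projective scheme over a field $k$, $L$ an ample line bundle, $F$ a coherent sheaf, and $S(Z)=\bigoplus_{m\ge0}H^0(Z,L^m)$.

* (F1) $S(Z)$ is a finitely generated $k$-algebra, and $\bigoplus_{m\ge0}H^0(Z,F\otimes L^m)$ is a finite $S(Z)$-module.
* (F2) For $m\gg0$ the sheaf $F\otimes L^m$ is globally generated and $H^1(Z,F\otimes L^m)=0$.
* (F3) For $s\in H^0(Z,L^m)$, $m\ge1$, the open set $Z_s=\{s\ne0\}$ is affine, and $\mathcal O(Z_s)=S(Z)_{(s)}$, the degree-$0$ part of the localization.

The Artin–Tate lemma says: if $k\subset S\subset T$ are commutative rings, $T$ is a finitely generated $k$-algebra and $T$ is a finite $S$-module, then $S$ is a finitely generated $k$-algebra.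

**Lemma 1.** Let $k$ be a field, $X,B$ projective $k$-schemes, $D\subset X$ a closed subscheme, $\pi:D\to B$ a finite morphism, and $L$, $N$ ample line bundles on $X$, $B$ with an isomorphism $L|_D\cong\pi^*N$. Then there are a projective $k$-scheme $W$, a finite morphism $\nu:X\to W$ and a closed immersion $\iota:B\to W$ with $\nu|_D=\iota\pi$ such that:

* (a) the sequence $0\to\mathcal O_W\to\nu_*\mathcal O_X\oplus\iota_*\mathcal O_B\to(\iota\pi)_*\mathcal O_D\to0$ is exact, the second map being $(f,g)\mapsto f|_D-\pi^*g$;
* (b) $\nu^{-1}(\iota B)=D$ as sets, and $\nu:X\setminus D\to W\setminus\iota B$ is an isomorphism;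
* (c) $W$ has an ample line bundle $\mathcal L$ with $\nu^*\mathcal L\cong L^m$ and $\iota^*\mathcal L\cong N^m$ for some $m\ge1$.

The construction commutes with extension of $k$.

*Example.* Take $X=\mathbb P^1$ with coordinates $x,y$, $D=\{0,\infty\}$, $B$ a point, $L=\mathcal O(3)$. The homogeneous functions that should descend in degree $m\geq 1$ are the forms of degree $3m$ whose coefficients at $x^{3m}$ and $y^{3m}$ agree. This is a space of dimension $3m$. In degree one it is spanned by $u=x^2y$, $v=xy^2$, $w=x^3+y^3$, which satisfy $u^3+v^3=uvw$. This cubic is irreducible and the image of $k[u,v,w]$ is a domain of dimension $2$, so $k[u,v,w]/(u^3+v^3-uvw)$ injects. In degree $m\ge1$ it has dimension $\binom{m+2}2-\binom{m-1}2=3m$. So it is the whole ring, and its Proj is the nodal cubic of Section 1.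

*Proof of Lemma 1.* **Step 1: set up the ring of sections that descend.** By (F2) for $I_D$, after replacing $L,N$ by powers we may assume that $H^0(X,L^m)\to H^0(D,L^m|_D)$ is surjective for all $m\ge1$. Put
$$S(X)=\bigoplus_{m\ge0}H^0(X,L^m),\quad S(B)=\bigoplus_{m\ge0}H^0(B,N^m),\quad S(D)=\bigoplus_{m\ge0}H^0(D,L^m|_D),$$
$$S=\{(s,r)\in S(X)\times S(B):\ s|_D=\pi^*r\},\quad\text{graded by } m. \tag{1}$$
By (F1), $S(X)$ and $S(B)$ are finitely generated $k$-algebras. By the projection formula $S(D)=\bigoplus_m H^0(B,\pi_*\mathcal O_D\otimes N^m)$, so it is a finite $S(B)$-module.

**Step 2: $S$ is finitely generated.** We show that $S(X)\times S(B)$ is integral over $S$ and use Artin–Tate. Let $a\in S(X)_d$ with $d>0$. Its image $\bar a\in S(D)$ is integral over $S(B)$. Taking homogeneous parts, we get $\bar a^n+\sum_{i=1}^n\pi^*r_i\,\bar a^{n-i}=0$ with $r_i\in S(B)_{id}$. Lift $\pi^*r_i$ to $c_i\in S(X)_{id}$, which is possible since $id\ge1$. Then $(c_i,r_i)\in S$. The element $y=a^n+\sum_ic_ia^{n-i}$ vanishes on $D$, so $(y,0)\in S$. Thus $a$ is a root of the monic polynomial $T^n+\sum_ic_iT^{n-i}-y$, whose coefficients lie in the image of $S$, and $a$ is integral over $S$. Elements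 of $S(X)_0$ and $S(B)_0$ are integral over $k$, because these are finite $k$-algebras. The map $S\to S(B)$ is surjective in positive degrees: given $r$, lift $\pi^*r$ to $S(X)$. So $S(X)$ and $S(B)$ are integral over $S$. If $a$ is a root of the monic $P\in S[T]$ and $b$ of the monic $Q\in S[T]$, then $(a,b)$ is a root of $PQ$. So $S(X)\times S(B)$ is integral over $S$. It is a finitely generated algebra, hence a finite $S$-module, and $S$ is a finitely generated $k$-algebra by Artin–Tate. Moreover $S_0\subset S(X)_0\times S(B)_0$ is finite-dimensional over $k$.

Therefore some Veronese subring $\bigoplus_mS_{me}$ is generated over $S_0$ by its degree-one part. Replacing $L,N$ by $L^e,N^e$ replaces $S$ by this subring and preserves everything above. So assume that $S$ is generated by $S_1$ over $S_0$. Put $W=\operatorname{Proj}S$ and $\mathcal L=\mathcal O(1)$. Then $W$ is projective over $S_0$, hence over $k$, and is covered by the sets $D_+(\sigma)$ with $\sigma\in S_1$.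

**Step 3: the morphisms $\nu$ and $\iota$.** We check that $S_1$ has no base points on $X$ or on $B$. If $x\in X\setminus D$, then by (F2), for $m\gg0$ there is $s\in H^0(X,I_D\otimes L^m)$ with $s(x)\neq0$, and $(s,0)\in S_m$. If $y\in B$, take $m\ge1$ and $r\in H^0(B,N^m)$ with $r(y)\neq0$, and lift $\pi^*r$ to $s$. Then $(s,r)\in S_m$ does not vanish at $y$, and $s$ does not vanish at any $x\in D$ with $\pi(x)=y$. Since $S_m=S_0S_1^m$, some element of $S_1$ is already nonzero at the given point. So the ring maps $S\to S(X)$ and $S\to S(B)$ define morphisms $\nu:X\to W$ and $\iota:B\to W$ with $\nu^*\mathcal L\cong L$, $\iota^*\mathcal L\cong N$ for the current $L,N$, which are powers of the original ones. This is (c). For $\sigma=(s,r)\in S_1$ we have $\nu^{-1}(D_+(\sigma))=X_s$ and $\iota^{-1}(D_+(\sigma))=B_r$. The two composites $S\to S(D)$ agree, so $\nu|_D=\iota\pi$.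

**Step 4: local structure.** We compute $W$ over $D_+(\sigma)$. Localize the exact sequence $0\to S\to S(X)\times S(B)\to S(D)$ at $\sigma=(s,r)$ and take degree $0$. By (F3),
$$C:=S_{(\sigma)}=A\times_{\bar A}R,\qquad A=\mathcal O(X_s),\ \bar A=\mathcal O(D_s),\ R=\mathcal O(B_r), \tag{2}$$
where $D_s=D\cap X_s=\pi^{-1}(B_r)$ because $s|_D=\pi^*r$. All these schemes are affine and $D_s$ is closed in $X_s$, so $A\to\bar A$ is surjective. This gives (a). It also follows that $C\to R$ is surjective (given $g$, lift $\pi^*g$ to $A$), so $\iota$ is a closed immersion.

For finiteness of $\nu$, let $g_1,\dots,g_l$ be homogeneous generators of the $S$-module $S(X)$. An element of $A$ is $h/s^m$ with $h\in S(X)_m$, and $h=\sum_j\sigma_jg_j$ with $\sigma_j\in S_{m-\deg g_j}$. So $h/s^m=\sum_j(\sigma_j/\sigma^{m-\deg g_j})\cdot(g_j/s^{\deg g_j})$. Thus the elements $g_j/s^{\deg g_j}$ generate $A$ over $C$.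

For (b), let $I=\ker(A\to\bar A)$. The ideal of $\operatorname{Spec}R$ in $\operatorname{Spec}C$ is $I\times0$, and its preimage in $\operatorname{Spec}A$ is $V(I)=D_s$. For $f\in I$, localizing (2) at $(f,0)$ kills $\bar A$ and $R$, so $C_{(f,0)}=A_f$. Since the open sets where some $(f,0)$, $f\in I$, is invertible cover $\operatorname{Spec}C\setminus\operatorname{Spec}R$, (b) follows.

Finally, $H^0$ commutes with field extensions (flat base change), and so does the kernel $S$. $\square$

**Topology of $W$ over $\mathbb C$.** In the classical topology, $X\sqcup B\to W$ is a continuous surjection of compact Hausdorff spaces. Hence it is closed and is a quotient map. By (b) and the injectivity of $\iota$, it identifies exactly each $d\in D$ with $\pi(d)\in B$.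

**End of the proof of Proposition 1.** Let $C$ be a smooth projective curve of genus $g$ with $2\delta$ distinct points, grouped in $\delta$ pairs. Apply Lemma 1 to $X=C$ with any ample $L$, to the reduced set of the $2\delta$ points, and to the map from it onto $\delta$ points; line bundles on finite reduced sets are trivial and ample. By (a), the local analytic ring at a glued point is
$$\{(f,g)\in\mathbb C\{u\}\times\mathbb C\{v\}:f(0)=g(0)\}=\mathbb C\{u,v\}/(uv), \tag{3}$$
a node. So every pair $(g,\delta)$ occurs. $\square$

## 5. Smooth simply connected surfaces through a nodal curve

We recall Bertini's theorem: a general member of a linear system on a smooth complex variety is smooth away from the base locus. We also recall the Lefschetz theorem: if $Y$ is smooth, connected and projective with $\dim Y\ge3$ and $H\subset Y$ is a smooth ample divisor, then $H$ is connected and $\pi_1(H)\cong\pi_1(Y)$. Write $\operatorname{edim}_xD=\dim\mathfrak m_{D,x}/\mathfrak m_{D,x}^2$. It is $1$ at a smooth point of a curve and $2$ at a node.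

**Lemma 2.** Let $D\subset\mathbb P^M_{\mathbb C}$, $M\ge3$, be a nonempty reduced curve (purely one-dimensional) with at most nodes. Then $D$ lies on a smooth connected simply connected complete intersection surface $X\subset\mathbb P^M$ of hypersurfaces of arbitrarily large degrees. If $D$ is defined over $\mathbb Q$, so can $X$ be.

*Proof.* We cut down the dimension one step at a time. Let $Y\subset\mathbb P^M$ be a smooth connected simply connected complete intersection of dimension $n\ge3$ containing $D$; at the start $Y=\mathbb P^M$. Choose $d$ large such that $I_{D,Y}(d)$ is globally generated and $H^0(\mathbb P^M,\mathcal O(d))\to H^0(Y,\mathcal O(d))$ is surjective. Let $V=H^0(Y,I_{D,Y}(d))$.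

**Step 1: smoothness off $D$.** The base locus of $V$ is $D$, so the divisor of a general $s\in V$ is smooth off $D$ by Bertini.

**Step 2: smoothness along $D$.** We count the bad sections. Let $x\in D$. By global generation $V$ surjects onto the image $(I_{D,x}+\mathfrak m_x^2)/\mathfrak m_x^2$ of the ideal in $\mathfrak m_x/\mathfrak m_x^2$. Since $\mathfrak m_{D,x}/\mathfrak m_{D,x}^2=\mathfrak m_x/(\mathfrak m_x^2+I_{D,x})$, this image has dimension $n-\operatorname{edim}_xD$. The divisor of $s$ is smooth at $x$ unless $s\mapsto0$ there, so the bad $s$ form a linear subspace of codimension $n-\operatorname{edim}_xD$ in $V$. At smooth points of $D$ this codimension is $n-1$. As $x$ moves in the one-dimensional smooth locus, the bad subspaces fill a set of codimension at least $n-2\ge1$. At each of the finitely many nodes the codimension is $n-2\ge1$.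

**Step 3: iterate.** So a general $s\in V$ defines a smooth $H\supset D$. It is the intersection of $Y$ with a hypersurface of degree $d$, hence a complete intersection in $\mathbb P^M$. By Lefschetz it is connected and simply connected. Repeat until the dimension is $2$. The count fails exactly when $n=2$, which is where we stop.

If $Y$ and $D$ are defined over $\mathbb Q$, then $V$ has a $\mathbb Q$-structure whose rational points are Zariski dense. So $s$ can be chosen rational at each step. $\square$

## 6. The map $\pi:D\to B$ attached to a triangular presentation

**Step 1: a triangular presentation.** We rewrite $G$ so that all relations have the shape found in Section 2. The claim is that $G$ has a finite presentation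
$$G=\langle t_a,\ a\in E\mid t_{b_r}t_{a_r}=t_{c_r},\ r\in T\rangle \tag{4}$$
with $E,T$ finite and nonempty and $a_r,b_r,c_r\in E$ not necessarily distinct. Start with any finite presentation. Add a generator $e$ with the relation $ee=e$, so $e=1$. For every original generator $x$ add a generator $\bar x$ with $x\bar x=e$. Write each nonempty relator as a positive word $y_1\cdots y_l$ in the $x,\bar x$. If $l=1$, use $y_1e=e$. If $l=2$, use $y_1y_2=e$. If $l\ge3$, add generators $z_2,\dots,z_{l-1}$ and the relations $y_1y_2=z_2$, $z_{i-1}y_i=z_i$ for $2<i<l$, and $z_{l-1}y_l=e$.

For example, $\mathbb Z/2=\langle e,x\mid ee=e,\ xx=e\rangle$ is already triangular.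

**Step 2: the curve $B$.** Each $r\in T$ gets three *slots* $(r,01),(r,12),(r,02)$, labeled by $a_r,b_r,c_r$ respectively. For each $a\in E$ take a copy $\mathbb P^1_a$ of the projective line, and on it choose distinct rational points $q_\sigma\in\mathbb P^1_a(\mathbb Q)$, one for each slot $\sigma$ labeled $a$. Let $B^\nu=\bigsqcup_{a\in E}\mathbb P^1_a$. Let $B$ be obtained by identifying, for each $r$, the points $q_{r,01},q_{r,12},q_{r,02}$ to one point $w_r$. This is Lemma 1 for $B^\nu$ with $\mathcal O(1)$, the reduced set of all $q_\sigma$, and the set $\{w_r\}$ with its trivial bundle. So $B$ is a projective curve with the quotient topology, it is reduced, and by (a) its functions are the functions on $B^\nu$ with equal values at identified points.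

**Step 3: the curve $D$.** Let $D^\nu=\bigsqcup_{a\in E}(\mathbb P^1_{a,-}\sqcup\mathbb P^1_{a,+})$ be two copies of $B^\nu$, and let $q^\pm_\sigma$ be the copies of $q_\sigma$. The crossings are those of Section 2: the copy of line $ij$, $i<j$, on sheet $i$ is marked $-$ and the one on sheet $j$ is marked $+$. So for each $r$ identify in pairs
$$p_{r,0}:\ q^-_{r,01}\sim q^-_{r,02},\qquad p_{r,1}:\ q^+_{r,01}\sim q^-_{r,12},\qquad p_{r,2}:\ q^+_{r,12}\sim q^+_{r,02}. \tag{5}$$
Each $q^\pm_\sigma$ is used exactly once. Again this is done by Lemma 1, and by (3) the result $D$ is a reduced projective curve with only nodes.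

*Example.* For $E=\{e\}$ and the single relation $ee=e$, the curve $B$ is a $\mathbb P^1$ with three points identified. The curve $D$ has two components, $\mathbb P^1_{e,-}$ with $q^-_{01}\sim q^-_{02}$ and $\mathbb P^1_{e,+}$ with $q^+_{12}\sim q^+_{02}$. Each is a nodal rational curve, and they meet in the single point $p_{r,1}$.

**Step 4: the map $\pi$.** We descend $D^\nu\to B^\nu\to B$ to $D$. This composite is finite, and it sends paired points to the same point, since all $q^\pm_{r,\cdot}$ go to $w_r$. Let $U\subset B$ be affine open. Its preimage in $D^\nu$ is open and saturated, hence the preimage of an open $U'\subset D$. Pullbacks of functions in $\mathcal O(U)$ take equal values at paired points, so they lie in $\mathcal O(U')$. Thus $\mathcal O(U)\to\mathcal O(U')$ defines a morphism $U'\to U$, as $U$ is affine, and these glue to a morphism $\pi:D\to B$. It is surjective, and it is finite because it is proper with finite fibers. Moreover $\pi^{-1}(w_r)=\{p_{r,0},p_{r,1},p_{r,2}\}$, and over $B\setminus\{w_r\}_{r\in T}$ the map $\pi$ is a trivial double covering of each component.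

## 7. The surface $W$ and its local rings

**Step 1: embed $D$, put $X$ through it, pinch.** Let $N$ be ample on $B$. Then $\pi^*N$ is ample, because $\pi$ is finite. After replacing $N$ by a power, $\pi^*N$ is very ample and embeds $D$ in some $\mathbb P^M$ with $\mathcal O(1)|_D\cong\pi^*N$. After a linear embedding of $\mathbb P^M$ in a larger projective space, $M\ge3$. Let $X\supset D$ be as in Lemma 2 and $L=\mathcal O_X(1)$. Then $L|_D\cong\pi^*N$, which is exactly the hypothesis of Lemma 1. We get a projective $W$ with $\nu:X\to W$ and $\iota:B\to W$, and we regard $B$ as a subset of $W$.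

**Step 2: global properties.** $W$ is reduced, since $\mathcal O_W\subset\nu_*\mathcal O_X\oplus\iota_*\mathcal O_B$ and $X,B$ are reduced. Since $\pi$ is surjective, $W=\nu(X)$. Hence $W$ is an irreducible projective surface. The map $\nu$ is finite, it is an isomorphism over $W\setminus B$, and $X$ is smooth. So $\nu$ is the normalization of $W$.

**Step 3: local models.** We show that $W$ has only normal crossings, and we record how $X$, $D$, $B$ sit in the model.

**Lemma 3.** Points of $W\setminus B$ are smooth. Let $w\in B$, and put $k=3$ if $w=w_r$ for some $r$ and $k=2$ otherwise. Then $w$ has $k$ preimages in $X$, and there is an isomorphism of germs $(W,w)\cong(\{z_1\cdots z_k=0\},0)\subset(\mathbb C^3,0)$ which turns the maps $\nu:(X,p)\to(W,w)$, $p\in\nu^{-1}(w)$, into the inclusions of the $k$ coordinate planes $\{z_i=0\}$, $i\le k$. It carries $B$ to the set where at least two of $z_1,\dots,z_k$ vanish, and $D$ near $p$ to the intersection of this set with the plane of $p$.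

*Proof.* By (b), $W\setminus B\cong X\setminus D$ is smooth. Let $w\in B$; its preimages in $X$ are the points of $\pi^{-1}(w)$. Analytification is exact and commutes with pushforward by finite maps, so (a) gives
$$\mathcal O^{an}_{W,w}=\Big\{\big((f_p)_p,g\big)\in\prod_{p\in\pi^{-1}(w)}\mathcal O^{an}_{X,p}\times\mathcal O^{an}_{B,w}:\ f_p|_D=\pi^*g\ \text{ for all }p\Big\}. \tag{6}$$

*Double points: $w\ne w_r$ for all $r$.* Let $t$ be a coordinate on $B$ at $w$ and $\pi^{-1}(w)=\{p,p'\}$. Near $p$ and $p'$ the curve $D$ is smooth and $\pi$ is a local isomorphism. Choose coordinates $(u,v)$ on $X$ at $p$ with $D=\{v=0\}$ and $u|_D=\pi^*t$, and similarly $(u',v')$ at $p'$. In (6) the function $g$ is determined by $g(t)=f(t,0)$, so the ring is $\{(f,f'):f(t,0)=f'(t,0)\}$. Consider the map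
$$\mathbb C\{z_1,z_2,z_3\}\ni F\longmapsto\big(F(v,0,u),\,F(0,v',u')\big).$$
It lands in the ring. Its kernel is $(z_2)\cap(z_1)=(z_1z_2)$. It is onto: given $(f,f')$ with common restriction $g$, the function $F=f(z_3,z_1)+f'(z_3,z_2)-g(z_3)$ maps to $(f,f')$, since $F(v,0,u)=f(u,v)+f'(u,0)-g(u)=f(u,v)$, and likewise for $f'$. So $p$ has the plane $\{z_2=0\}$, $p'$ has $\{z_1=0\}$, and $D$ and $B$ become the $z_3$-axis.

*Triple points: $w=w_r$.* The curve $B$ has three branches at $w$, one for each slot of $r$. Number them $1,2,3$, with parameters $t_1,t_2,t_3$. Then $\mathcal O^{an}_{B,w}$ is the ring of triples $(g_1(t_1),g_2(t_2),g_3(t_3))$ with a common constant term. By (5) each pair of branches of $B$ is covered by exactly one node of $D$ over $w$: $p_{r,0}$ covers $\{01,02\}$, $p_{r,1}$ covers $\{01,12\}$, $p_{r,2}$ covers $\{12,02\}$. For $\{i,j,l\}=\{1,2,3\}$ let $q_i$ be the node that covers the branches $j$ and $l$.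

We choose coordinates at $q_i$. We have $\mathcal O^{an}_{D,q_i}\cong\mathbb C\{u,v\}/(uv)$, and its embedding dimension $2$ equals $\dim X$. So $\mathfrak m_X/\mathfrak m_X^2\to\mathfrak m_D/\mathfrak m_D^2$ is an isomorphism, lifts of $u,v$ are coordinates on $X$ at $q_i$, and $D=\{uv=0\}$. Each branch of $D$ maps isomorphically to its branch of $B$. So on the branch over $j$, say $\{v=0\}$, we have $\pi^*t_j=\varphi(u)$ with $\varphi(0)=0$, $\varphi'(0)\ne0$, and on the other branch $\pi^*t_l=\psi(v)$ similarly. Put $x_j=\varphi(u)$, $x_l=\psi(v)$. These are coordinates with $D=\{x_jx_l=0\}$, with $x_j=\pi^*t_j$ on the branch $\{x_l=0\}$ over branch $j$, and with $x_l=\pi^*t_l$ on the branch $\{x_j=0\}$ over branch $l$.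

Now (6) is the ring of triples $(f_1,f_2,f_3)$, $f_i\in\mathbb C\{x_j,x_l\}$, such that for each $j$ the two $f_i$ with $i\neq j$ have the same restriction $g_j$ to the $j$-th axis. The constant terms of the $g_j$ agree automatically: $f_1(0)=g_2(0)=g_3(0)$ and $f_2(0)=g_1(0)=g_3(0)$. Call the common value $c$. Consider
$$\mathbb C\{z_1,z_2,z_3\}\ni F\longmapsto\big(F|_{z_1=0},F|_{z_2=0},F|_{z_3=0}\big).$$
The kernel is $(z_1)\cap(z_2)\cap(z_3)=(z_1z_2z_3)$. The map is onto, by inclusion and exclusion: put $F=\sum_if_i-\sum_jg_j(z_j)+c$. Since $f_2|_{z_1=0}=g_3(z_3)$ and $f_3|_{z_1=0}=g_2(z_2)$,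
$$F|_{z_1=0}=f_1+g_3+g_2-(c+g_2+g_3)+c=f_1,$$
and similarly for $z_2,z_3$. So $\mathcal O^{an}_{W,w}\cong\mathbb C\{z_1,z_2,z_3\}/(z_1z_2z_3)$, with $q_i$ corresponding to the plane $\{z_i=0\}$, $D$ to the two axes in it, and $B$ to the three axes.

An isomorphism of analytic local rings induces an isomorphism of germs. $\square$

Hence $W$ has only normal crossings, with $k\le3$, and $B=\operatorname{Sing}W$.

## 8. Locally constant sheaves on $W$ are $G$-sets

It remains to compute $\pi_1(W)$. Section 2 suggests generators $t_a$ and relations $t_bt_a=t_c$. To prove that there is nothing else, we describe all coverings of $W$, in the form of locally constant sheaves of sets. All spaces carry the classical topology. We use the standard fact that, for $Y$ connected and locally contractible with base point $y_0$, the stalk at $y_0$ gives an equivalence between locally constant sheaves of sets on $Y$ and $\pi_1(Y,y_0)$-sets. (Whether the action is on the left or on the right is a matter of convention; a group is isomorphic to its opposite by $g\mapsto g^{-1}$.) In particular, on a simply connected such $Y$ every locally constant sheaf is constant.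

**Step 1: good neighborhoods.** We need neighborhoods in $W$ over which all pieces are contractible. Let $w\in B$ and take the model of Lemma 3. Since $\nu$ is proper, the preimage of a small neighborhood of $w$ lies in any prescribed neighborhood of $\nu^{-1}(w)$. So $w$ has arbitrarily small neighborhoods $U$ isomorphic to $\{z_1\cdots z_k=0\}$ in a small polydisc, with $\nu^{-1}(U)=\bigsqcup_{p\in\pi^{-1}(w)}V_p$, where $V_p$ is the two-dimensional polydisc in the plane of $p$. Then $B\cap U$ is a disc or three coordinate discs meeting at $0$, and $D\cap V_p$ is a disc or two discs meeting at a point. So $V_p$, $B\cap U$ and $D\cap V_p$ are all contractible. Also $W$ is locally contractible, and it is connected as the image of $X$.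

**Step 2: sheaves on $W$ by gluing.** Consider triples $(F_X,F_B,\varphi)$ with $F_X$, $F_B$ locally constant on $X$, $B$ and $\varphi:F_X|_D\cong\pi^*F_B$. A morphism of triples is a pair of sheaf maps compatible with the $\varphi$'s.

**Lemma 4.** Locally constant sheaves of sets on $W$ are equivalent to such triples.

*Proof.* In one direction send $F$ to $(\nu^*F,\iota^*F,\text{canonical})$; the isomorphism comes from $\nu|_D=\iota\pi$. In the other direction send a triple to the sheaf $F$ of pairs
$$F(U')=\{(s,t):\ s\in F_X(\nu^{-1}U'),\ t\in F_B(B\cap U'),\ \varphi(s|_D)=\pi^*t\}.$$
We show that $F$ is locally constant. Away from $B$ this is clear, as $\nu$ is an isomorphism there. Let $w\in B$, take $U$ as in Step 1, and let $E$ be the stalk of $F_B$ at $w$. Then $F_B$ is constant on $B\cap U$ with fiber $E$, and $F_X$ is constant on each $V_p$. On the connected set $D\cap V_p$ the isomorphism $\varphi$ is a single bijection from the fiber of $F_X|_{V_p}$ to $E$. Use it to identify this fiber with $E$, for each $p$ separately. This is possible because the sets $V_p$ are disjoint. The triple has become the constant triple $(E,E,\mathrm{id})$ over $U$. For it, a section over an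 open $U'\subset U$ is a pair of locally constant $E$-valued functions $s$ on $\nu^{-1}(U')$ and $t$ on $B\cap U'$ with $s(d)=t(\pi(d))$. That is a function $U'\to E$ whose pullback to $\nu^{-1}(U')\sqcup(B\cap U')$ is locally constant. Since $X\sqcup B\to W$ is a quotient map, and so is its restriction over the open set $U'$, these are exactly the locally constant functions on $U'$. So $F|_U$ is constant.

The natural maps $\nu^*F\to F_X$ and $\iota^*F\to F_B$ are compatible with $\varphi$, and for $F$ locally constant on $W$ there is a natural map from $F$ to the sheaf built from its pullbacks. All of these are isomorphisms, because locally they are so for constant triples and constant sheaves. So the two functors are mutually inverse. $\square$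

**Step 3: the same for $B$ and $D$.** The maps $B^\nu\sqcup\{w_r\}\to B$ and $D^\nu\sqcup\{p_{r,i}\}\to D$ are also quotient maps, by the topological remark after Lemma 1. Small neighborhoods of $w_r$ and $p_{r,i}$ are discs with their centers identified. The argument of Lemma 4 applies word for word and gives two statements.

* A locally constant sheaf on $B$ is a locally constant sheaf on $B^\nu$ together with sets $E_r$ and bijections from its stalks at $q_{r,01},q_{r,12},q_{r,02}$ to $E_r$.
* An isomorphism of locally constant sheaves on $D$ is an isomorphism of their pullbacks to $D^\nu$ which, for every node $p_{r,i}$, induces the same bijection of stalks at $p_{r,i}$ from both points over it.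

**Step 4: combinatorial data.** Now everything becomes sets and bijections, because $X$ and all the $\mathbb P^1$'s are simply connected. The sheaf $F_X$ is constant, with fiber a set $F$. The sheaf $F_B$ is given by sets $E_a$ ($a\in E$), its constant fibers on $\mathbb P^1_a$, by sets $E_r$ ($r\in T$), and by bijections $\theta_\sigma:E_a\to E_r$, one for each slot $\sigma=(r,\cdot)$ labeled $a$. On $\mathbb P^1_{a,\pm}$ the isomorphism $\varphi$ is a bijection $\varphi_a^\pm:F\to E_a$. At a node $p_{r,i}$ the stalk of $F_X$ is $F$ and that of $\pi^*F_B$ is $E_r$. The bijection $F\to E_r$ seen from a point $q_\sigma^\pm$ is $\theta_\sigma\varphi_a^\pm$. By (5) the conditions are, for each $r$ and with $a,b,c$ for $a_r,b_r,c_r$,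
$$\theta_{r,01}\varphi_a^-=\theta_{r,02}\varphi_c^-=:\psi_0,\qquad\theta_{r,01}\varphi_a^+=\theta_{r,12}\varphi_b^-=:\psi_1,\qquad\theta_{r,12}\varphi_b^+=\theta_{r,02}\varphi_c^+=:\psi_2. \tag{7}$$
Put $t_a=(\varphi_a^+)^{-1}\varphi_a^-\in\operatorname{Sym}(F)$. Canceling the $\theta$'s in (7),
$$t_a=\psi_1^{-1}\psi_0,\qquad t_b=\psi_2^{-1}\psi_1,\qquad t_c=\psi_2^{-1}\psi_0,\qquad\text{so}\quad t_bt_a=t_c. \tag{8}$$
Hence $F$ is a $G$-set by (4).

**Step 5: every $G$-set occurs, with the right morphisms.** We show that the data reduce to the permutations $t_a$. Let permutations $t_a$ of a set $F$ satisfy $t_{b_r}t_{a_r}=t_{c_r}$ for all $r$. Put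
$$E_a=E_r=F,\quad\varphi_a^-=\mathrm{id},\quad\varphi_a^+=t_a^{-1},\quad\theta_{r,01}=\theta_{r,02}=\mathrm{id},\quad\theta_{r,12}=t_{a_r}^{-1}. \tag{9}$$
The first condition of (7) reads $\mathrm{id}=\mathrm{id}$, the second $t_a^{-1}=t_a^{-1}$, and the third $t_a^{-1}t_b^{-1}=t_c^{-1}$, which holds. Conversely every datum is isomorphic to one of the form (9): use $\varphi_a^-$ to identify $E_a$ with $F$, and $\psi_0$ to identify $E_r$ with $F$. Then $\theta_{r,01}$ and $\theta_{r,02}$ become the identity by the first condition, $\varphi_a^+=t_a^{-1}$, and $\theta_{r,12}=\psi_1=\psi_0t_{a_r}^{-1}=t_{a_r}^{-1}$.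

A morphism of data consists of maps $F\to F'$, $E_a\to E_a'$, $E_r\to E_r'$ commuting with all bijections. In the form (9), commuting with the $\varphi_a^-$ and the $\theta_{r,01}$ forces all of them to be one map $F\to F'$. This map commutes with the $\varphi_a^+$ if and only if it commutes with all $t_a$, and then it commutes with all $\theta_\sigma$. So morphisms are exactly the maps $F\to F'$ of $G$-sets.

**Step 6: recover the group.** Fix $x_0\in X\setminus D\subset W$. The stalk at $x_0$ of the sheaf with data (9) is $F$. So locally constant sheaves on $W$ with the stalk functor at $x_0$ are equivalent to $G$-sets with the forgetful functor, and by the standard fact also to $\pi_1(W,x_0)$-sets with the forgetful functor. For any group $\Gamma$, the automorphism group of the forgetful functor $\omega$ on $\Gamma$-sets is $\Gamma$. Indeed, let $\eta$ be an automorphism and $\gamma=\eta_\Gamma(1)$, where $\Gamma$ acts on itself by left multiplication. For a $\Gamma$-set $S$ and $s\in S$, the map $\Gamma\to S$, $g\mapsto gs$, is equivariant and sends $1$ to $s$, so naturality gives $\eta_S(s)=\gamma s$. Conversely, acting by any $\gamma$ is natural, and composition corresponds to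 multiplication. Hence $\pi_1(W)\cong G$. This proves Theorem 1, and the answer to the question is yes. $\blacksquare$

*Example.* For $\mathbb Z/2=\langle e,x\mid ee=e,\ xx=e\rangle$ there are two double spheres and two triple points. By (8) a locally constant sheaf is a set with two permutations satisfying $t_et_e=t_e$ and $t_xt_x=t_e$, that is, $t_e=1$ and $t_x^2=1$.

## 9. All dimensions, and double crossings again

**Proof of Theorem 2, part 1.** For $n\ge2$ take $W\times\mathbb P^{n-2}$ with $W$ from Theorem 1. It is irreducible and projective of dimension $n$, has normal crossings with $k\le3$, and has the same fundamental group, since $\mathbb P^{n-2}$ is simply connected. Conversely, complex projective varieties are homeomorphic to finite simplicial complexes (Łojasiewicz), so their fundamental groups are finitely presented. The case $n=1$ is Proposition 1. $\blacksquare$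

**Proof of Theorem 2, part 2.** The first statement and the exclusion of $A_5*A_5$ are Proposition 2. The group $A_5*A_5$ is finitely presented, so it is realized with $k\le3$ by Theorem 1. $\blacksquare$

## 10. Rational coefficients and ampleness of $\omega_W$

**Proof of Theorem 2, part 3.**

**Step 1: defining $W$ over $\mathbb Q$.** The points $q_\sigma$ are rational, so Lemma 1 constructs $B$ and $D$ over $\mathbb Q$, and $\pi$, $N$ and the embedding $D\subset\mathbb P^M$ are defined over $\mathbb Q$ by the same constructions. By Lemma 2, $X$ can be chosen over $\mathbb Q$. Lemma 1 over $\mathbb Q$ then gives a projective $\mathbb Q$-scheme, and since Lemma 1 commutes with extension to $\mathbb C$, $W$ is its base change.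

**Step 2: adjust the choices for ampleness.** We want many nodes on each component of $D$ and a large canonical class on $X$. The presentation of Section 6 contains the generator $e$ with the relation $ee=e$, which gives $e$ three slots. For each other generator $a$ add two copies of the relation $ea=a$. Since $e=1$, this does not change the group. Each copy gives $a$ two slots, so every generator now labels at least three slots. Choose the degrees $d_i$ in Lemma 2 so large that $\sum d_i>M+1$. Then $K_X=\mathcal O_X(\sum d_i-M-1)$ is ample. Both choices are compatible with Step 1.

**Step 3: $\nu^*\omega_W\cong\omega_X(D)$.** We compare canonical sheaves by means of the conductor. Since $W$ is locally a hypersurface, $\omega_W$ is invertible. Duality for the finite map $\nu$ gives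
$$\nu_*\omega_X=\mathcal Hom(\nu_*\mathcal O_X,\omega_W)=\mathcal Hom(\nu_*\mathcal O_X,\mathcal O_W)\otimes\omega_W. \tag{10}$$
The map $\mathcal O_W\to\nu_*\mathcal O_X$ is injective and $\nu_*\mathcal O_X$ lies in the sheaf of rational functions of $W$, because $W$ is integral and $\nu$ is its normalization. A homomorphism $h:\nu_*\mathcal O_X\to\mathcal O_W$ is multiplication by $h(1)$: for $a=c'/c$ with $c,c'\in\mathcal O_W$ we have $c\,h(a)=h(c')=c'h(1)$. So $\mathcal Hom(\nu_*\mathcal O_X,\mathcal O_W)$ is the conductor $\mathfrak c$, the annihilator of $\nu_*\mathcal O_X/\mathcal O_W$, which is the largest ideal of $\nu_*\mathcal O_X$ contained in $\mathcal O_W$.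

We claim that $\mathfrak c=\nu_*I_D$. By (a), $\nu_*I_D\subset\mathcal O_W$, via the pairs $(f,0)$. As $\nu_*I_D$ is an ideal of $\nu_*\mathcal O_X$, it is contained in $\mathfrak c$. For the other inclusion we may pass to analytic local rings at $w\in B$, because annihilators of finite modules commute with flat base change and analytification is faithfully flat on local rings; off $B$ both sides are $\mathcal O_W$. Let $(f_p)_p\in\mathfrak c^{an}_w\subset\prod_p\mathcal O^{an}_{X,p}$. Multiply by the idempotent that is $1$ at one chosen $p$ and $0$ at the other points. The result, with component $f_p$ at $p$ and $0$ elsewhere, lies in $\mathcal O^{an}_{W,w}$. By Section 7, every branch of $D$ at $p$ lies over a branch of $B$ that is also covered by a branch of $D$ at another point $p'\ne p$ over $w$. By (6) the restriction of $f_p$ to the branch at $p$ is the pullback of the same function on the branch of $B$ as the restriction of $0$ at $p'$. So $f_p$ vanishes on $D$, and since $D$ is reduced, $f_p\in I_D$.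

The curve $D$ is a Cartier divisor on the smooth surface $X$, and $I_D=\mathcal O_X(-D)$. With the projection formula, (10) becomes $\nu_*\omega_X\cong\nu_*\big(\mathcal O_X(-D)\otimes\nu^*\omega_W\big)$ as $\nu_*\mathcal O_X$-modules. As $\nu$ is affine, $\omega_X\cong\mathcal O_X(-D)\otimes\nu^*\omega_W$, as claimed.

**Step 4: $K_X+D$ is ample.** Since $\nu$ is finite and surjective, $\omega_W$ is ample as soon as $\nu^*\omega_W=\omega_X(D)$ is. We use the Nakai–Moishezon criterion: we need $(K_X+D)\cdot\Gamma>0$ for every irreducible curve $\Gamma$, and $(K_X+D)^2>0$.

* Let $\Gamma\not\subset D$. Then $(K_X+D)\cdot\Gamma\ge K_X\cdot\Gamma>0$.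
* Let $\Gamma\subset D$ be the component with normalization $\mathbb P^1_{a,\pm}$. Suppose that $\Gamma$ has $h$ nodes of its own and meets the other components of $D$ in $m$ nodes of $D$, transversally. Then $p_a(\Gamma)=h$, and adjunction gives $(K_X+\Gamma)\cdot\Gamma=2h-2$. So $(K_X+D)\cdot\Gamma=2h-2+m$. Now $2h+m$ is the number of points of $\mathbb P^1_{a,\pm}$ over nodes of $D$, which is the number of slots labeled $a$. Hence $(K_X+D)\cdot\Gamma=-2+\#\{\text{slots labeled }a\}\ge1$.
* A multiple of $K_X$ is linearly equivalent to a nonzero effective curve, so the two previous items give $(K_X+D)\cdot K_X>0$ and $(K_X+D)\cdot D>0$. Adding, $(K_X+D)^2>0$.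

So $K_X+D$ is ample, and $\omega_W$ is ample. $\blacksquare$
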